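# Piercing sequences of order $N$: why $s(d)/d$ tends to $1/(1-\ln 2)$

## The order $s(d)$ and three theorems about it

Let $d\ge 0$ be an integer. A sequence $x_1,x_2,\dots,x_{N+d}$ of real numbers in $[0,1)$ is called **$(n+d)$-piercing of order $N$** if
$$\{x_1,\dots,x_{n+d}\}\cap\left[\tfrac in,\tfrac{i+1}n\right)\ne\emptyset\qquad\text{for all } n=1,\dots,N \text{ and all } i=0,\dots,n-1 .$$
Let $s(d)$ be the largest order of such a sequence. The main result is that
$$\lim_{d\to\infty}\frac{s(d)}d\ \text{ exists and equals }\ \frac1{1-\ln 2}\approx 3.2589 .$$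
It comes in three precise statements.

**Theorem 1.** For every $d\ge 1$,
$$s(d)\ge\left\lfloor\frac d{1-\ln 2}\right\rfloor .$$
Hence $\liminf_{d\to\infty} s(d)/d\ge\frac1{1-\ln 2}>\frac{\ln 2}{1-\ln 2}$.

**Theorem 2.** We have $s(d)\le\dfrac d{1-\ln 2}+O\big((d+1)^{2/3}\big)$ with an absolute implied constant. Hence $\lim_{d\to\infty} s(d)/d$ exists and equals $\frac1{1-\ln 2}$.

**Theorem 3.** Let $s^*(d)$ be the largest $N$ for which there are points $x_1,\dots,x_{N+d}$ on the circle $\mathbb R/\mathbb Z$ such that, for each $n=1,\dots,N$, the points $x_1,\dots,x_{n+d}$ leave no arc (gap) longer than $1/n$. Put $h=\lceil N/2\rceil$ and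
$$F_d(N)=\sum_{k=h}^{2h-1}\frac1k+\frac dN .$$
Then $s^*(d)=\max\{N\ge1: F_d(N)\ge1\}$. Moreover $s(d)\ge s^*(d)$.

The problem is taken from the paper "On a Problem of Steinhaus" by Anholcer, Bosek, Grytczuk, Gutowski, Przybyło, Pyzik and Zając (arXiv:2111.01887, 2021). The known facts recorded with it are that $s(d)$ is finite for each $d$, that $s(0)=17$ (Warmus; Berlekamp and Graham), and that
$$\left\lfloor\tfrac{\ln 2}{1-\ln 2}\,d\right\rfloor\le s(d)\le\tfrac{1+\ln 2}{1-\ln 2}\,d+o(d).$$
The conjecture was that $s(d)/d$ tends to the constant of the lower bound, $\frac{\ln 2}{1-\ln 2}\approx 2.2589$. Since $\frac1{1-\ln2}=1+\frac{\ln 2}{1-\ln 2}$, the conjectured value is too small by exactly $1$, and Theorem 1 alone disproves it.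

## Cells and gaps in small cases

Points arrive one at a time. At **time** $n$ there are $n+d$ of them, and $[0,1)$ is cut into $n$ equal half-open **cells** $[\frac in,\frac{i+1}n)$. Every cell must contain a point. If the points could be rearranged at each time, this would be trivial; the difficulty is that they stay where they are while the cells change. The number $d$ is the supply of spare points. An order $N$ sequence can be truncated to order $N-1$, and order $1$ is always possible.

**Example ($d=0$).** The sequence $0,\ 0.5,\ 0.8,\ 0.3$ has order $4$. At time $2$ the halves contain $0$ and $0.5$. At time $3$ the thirds contain $0$, $0.5$ and $0.8$. At time $4$ the quarters contain $0$, $0.3$, $0.5$ and $0.8$, in this order.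

Theorem 3 replaces cells by gaps. Finitely many points on the circle $\mathbb R/\mathbb Z$ of circumference $1$, listed with multiplicity, cut it into as many gaps as there are points. Coinciding points produce gaps of length $0$, a single point leaves one gap of length $1$, and the lengths always sum to $1$. Say that $x_1,\dots,x_{N+d}$ has the **gap property of order $N$** if at each time $n\le N$ all gaps are at most $1/n$.

**Example ($d=0$, gap version).** Two points with gaps at most $\frac12$ must be antipodal. Three points with gaps at most $\frac13$ must be equally spaced. Adding a point to an antipodal pair leaves a gap of $\frac12$, so order $3$ is impossible. The sequence $0,\frac12$ has order $2$, so $s^*(0)=2$. The formula agrees: $F_0(2)=1$ and $F_0(3)=\frac12+\frac13<1$.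

So $s^*(0)=2$ while $s(0)=17$: the gap property is a much stronger demand at $d=0$. One direction is clear.

**Proposition 4.** $s(d)\ge s^*(d)$.

*Proof.* Let a sequence have the gap property of order $N$. Rotate it so that $x_1=0$, and regard its points as elements of $[0,1)$. Let $A$ be the point set at time $n$; it contains $0$. Suppose $A\cap[\frac in,\frac{i+1}n)=\emptyset$. Since $0\in A$, we have $i\ge1$. Let $a$ be the largest point of $A$ below $\frac in$; it exists because $0$ is such a point. Let $b$ be the smallest element of $A\cup\{1\}$ with $b\ge\frac{i+1}n$. Then $(a,b)$ is a gap, where $1$ is the same point of the circle as $0$, and $b-a>\frac{i+1}n-\frac in=\frac1n$. This contradicts the gap property. $\square$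

The plan is now to solve the gap version exactly, and then to show that for large $d$ the extra freedom of piercing sequences is worth only $O((d+1)^{2/3})$.

We use the standard comparison of $\sum 1/k$ with $\int dx/x$, in the forms
$$\sum_{k=h}^{2h-1}\frac1k>\int_h^{2h}\frac{dx}x=\ln 2,\qquad \sum_{k=h+1}^{2h}\frac1k<\ln 2. \tag{1}$$

## A pigeonhole count that produces $F_d(N)$

**Proposition 5.** If some sequence has the gap property of order $N$, then $F_d(N)\ge1$.

*Proof.* We look at the gaps half way through, at time $h=\lceil N/2\rceil$, and ask how large each can be. Let $a_1\ge a_2\ge\dots\ge a_{h+d}$ be the gap lengths after $h+d$ points. Take $h\le m\le N$. Between times $h$ and $m$ exactly $m-h$ points are added, and each can destroy at most one of these gaps. So, provided there are at least $m-h+1$ gaps, one of the $m-h+1$ largest is still a gap at time $m$. Its length is at most $\frac1m$, and therefore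
$$a_{m-h+1}\le\frac1m. \tag{2}$$
For $m\le N-1$ the index is at most $N-h\le h\le h+d$, so (2) applies for $m=h,\dots,N-1$ and bounds the first $N-h$ gaps. The remaining $h+d-(N-h)=d+2h-N$ gaps, if there are any, are at most $a_{N-h+1}\le\frac1N$, by (2) with $m=N$. Summing all gaps gives
$$1\le\sum_{m=h}^{N-1}\frac1m+\frac{d+2h-N}N .$$
The right-hand side is $F_d(N)$. Indeed, if $N=2h$ it equals $\sum_{m=h}^{2h-1}\frac1m+\frac dN$. If $N=2h-1$ it equals $\sum_{m=h}^{2h-2}\frac1m+\frac1{2h-1}+\frac dN$, which is the same expression. $\square$

**Remark (why the middle).** The same count at any time $h\le N$ with $N-h\le h+d$ gives $1\le f(h)$, where $f(h)=\sum_{m=h}^{N-1}\frac1m+\frac{2h+d-N}N$. Since $f(h+1)-f(h)=\frac2N-\frac1h$, the function $f$ does not increase while $h\le N/2$ and does not decrease while $h\ge N/2$. Its minimum is at $h=\lceil N/2\rceil$, so this time gives the strongest inequality.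

**Remark (monotonicity).** With $S_h=\sum_{k=h}^{2h-1}\frac1k$ we have $S_h-S_{h+1}=\frac1h-\frac1{2h}-\frac1{2h+1}=\frac1{2h}-\frac1{2h+1}>0$. So $F_d(N)$ is nonincreasing in $N$. Also $F_d(1)=1+d\ge1$, and $F_d(N)\to\ln2<1$ as $N\to\infty$. Hence the set $\{N\ge1:F_d(N)\ge1\}$ is a finite initial segment of the positive integers.

**Example ($d=1$).** The values $F_1(1),\dots,F_1(5)$ are $2,\ \frac32,\ \frac76,\ \frac{13}{12},\ \frac{59}{60}$. So Proposition 5 gives $s^*(1)\le4$. We shall see that $4$ is attained.

## Equal spacing reaches only $2d+2$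

To build a long sequence with the gap property, a natural first try is to make the points equally spaced at some time and then to split the gaps one by one. This loses a constant factor.

**Proposition 6.** Suppose a sequence has the gap property of order $N\ge h\ge2$ and its $h+d$ points at time $h$ are equally spaced. Then $N\le 2d+2$.

*Proof.* At time $h-1$ exactly one of the equally spaced points is missing, so there is a gap of length $\frac2{h+d}$. It must be at most $\frac1{h-1}$, which gives $h\le d+2$. Suppose next that $N\ge h+d+1$. At time $h+d+1$ only $d+1<h+d$ points have been added, so one of the $h+d$ original gaps is intact. Its length $\frac1{h+d}$ exceeds $\frac1{h+d+1}$, a contradiction. So $N\le h+d\le 2d+2$. $\square$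

The second half of the proof shows the waste. A gap that will be split at the step from time $m$ to time $m+1$ need only be as short as $\frac1m$, but equal spacing makes all gaps as short as the last one to be split. The inequalities (2) show what an optimal set looks like at time $h$: its gaps should be proportional to
$$\tfrac1h,\ \tfrac1{h+1},\ \dots,\ \tfrac1{N-1},\quad\text{and then}\quad \tfrac1N,\dots,\tfrac1N .$$
The gap of size about $\frac1m$ is split exactly when it is about to become too long. Its halves are at most $\frac1{2h}\le\frac1N$ and never need attention again. This takes care of the times from $h$ to $N$. What remains is to arrange the gaps around the circle so that points can be removed backwards from time $h$ to time $1$. If we deleted the point between the two largest gaps first, the merged gap would have (unscaled) size $\frac1h+\frac1{h+1}$, which exceeds $\frac1{h-1}$ when $h\ge3$, because $(2h+1)(h-1)>h(h+1)$ is equivalent to $h^2-2h-1>0$. So we put the gaps in increasing order and merge neighboring pairs, smallest first.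

## Gaps $\frac1N,\dots,\frac1N,\frac1{N-1},\dots,\frac1h$ in increasing order

**Proposition 7.** Let $d\ge0$ and $N\ge1$ satisfy $F_d(N)\ge1$. Then there is a sequence with the gap property of order $N$.

Let $h=\lceil N/2\rceil$, so that $N\in\{2h-1,2h\}$.

**Step 1: $h$ is not too large compared with $d$.** This bound is needed only for the earliest times. We claim $h\le2d+2$. By (1),
$$\sum_{k=h}^{2h-1}\frac1k=\sum_{k=h+1}^{2h}\frac1k+\frac1h-\frac1{2h}\le\ln2+\frac1{2h}.$$
Since $N\ge2h-1$, the hypothesis $F_d(N)\ge1$ gives
$$1-\ln2\le\frac1{2h}+\frac dN\le\frac{d+1}{2h-1}.$$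
Now $e^3>2.7^3>16$, so $\ln2<\frac34$ and $1-\ln2>\frac14$. Hence $2h-1<4(d+1)$, that is, $2h-1\le4d+3$ and $h\le2d+2$.

**Step 2: the point set at time $h$.** Here we realize the optimal gap list. Let $G=h+d$ and
$$b_j=\frac1{\min(N,\,2h+d-j)},\qquad j=1,\dots,G .$$
This sequence is nondecreasing. Reading it from the end, $b_{G-i}=\frac1{\min(N,\,h+i)}$ for $0\le i\le G-1$. For $0\le i\le N-h-1$ this equals $\frac1{h+i}$, so the last $N-h$ terms, read backwards, are $\frac1h,\frac1{h+1},\dots,\frac1{N-1}$. The other $G-(N-h)=d+2h-N$ terms equal $\frac1N$. By the computation at the end of the proof of Proposition 5,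
$$\sum_{j=1}^Gb_j=\sum_{m=h}^{N-1}\frac1m+\frac{d+2h-N}N=F_d(N)\ge1 .$$
Put $\lambda=1/F_d(N)\le1$, $g_j=\lambda b_j$ and $y_j=g_1+\dots+g_j$. Then $0=y_0<y_1<\dots<y_G=1$. The $G=h+d$ points $y_0,\dots,y_{G-1}$ have circular gaps $g_1,\dots,g_G$, where $g_j$ is the gap from $y_{j-1}$ to $y_j$ and $y_G=1$ is the same point of the circle as $y_0$. All of them satisfy $g_j\le b_j\le\frac1h$.

**Step 3: the sets at all other times.** We define $A_1\subset A_2\subset\dots\subset A_N$ with $|A_n|=n+d$.

- $A_h=\{y_0,\dots,y_{G-1}\}$.
- For $h\le n\le N-1$, the set $A_{n+1}$ is $A_n$ together with the midpoint of the gap $g_{G-(n-h)}$, which has length $\lambda/n$.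
- For $n<h$, the set $A_n$ is $A_h$ without the first $h-n$ points of the following list: first the points of odd index $y_1,y_3,\dots,y_{2\lfloor G/2\rfloor-1}$ in this order, then the points of index $\equiv2\pmod4$ in any order.

We must check that the list in the last item is long enough. The number of points of index $\equiv0\pmod4$ among $y_0,\dots,y_{G-1}$ is $\lceil G/4\rceil$. By Step 1, $G=h+d\le3d+2\le4(d+1)$, so $\lceil G/4\rceil\le d+1$. Hence the list has $G-\lceil G/4\rceil\ge G-(d+1)=h-1$ points, and at most $h-1$ are ever removed. In particular, points of index $\equiv0\pmod 4$ are never removed.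

The sequence is now determined up to order: the first $d+1$ terms enumerate $A_1$, and every later term is the unique new point.

**Step 4: times $h\le n\le N$.** We check the gap property where gaps are being split. The gaps of $A_n$ are of three kinds. Halves of split gaps have length $\frac\lambda{2m}$ with $m\ge h$, hence at most $\frac1{2h}\le\frac1N\le\frac1n$. Gaps $\frac\lambda m$ with $n\le m\le N-1$ have not been split yet and are at most $\frac1n$. The gaps $\frac\lambda N$ are at most $\frac1n$.

**Step 5: times $n=h-r$ with $1\le r\le\lfloor G/2\rfloor$.** We check the gap property while pairs are being merged. The removed points are $y_1,y_3,\dots,y_{2r-1}$. An unmerged gap is at most $\frac1h\le\frac1n$. A merged gap is $g_{2i-1}+g_{2i}$ with $i\le r$. Since $b_j$ is nondecreasing and $\lambda\le1$, it is at most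
$$2b_{2r}=\frac2{\min(N,\,2h+d-2r)} .$$
Both entries of the minimum are at least $2n$, because $2h+d-2r\ge2(h-r)=2n$ and $N\ge2h-1\ge2h-2r=2n$. So the merged gap is at most $\frac1n$.

**Step 6: times $n=h-r\ge1$ with $r>\lfloor G/2\rfloor$.** All odd points are gone, but $n$ is now so small that crude bounds suffice. We have $r\ge\frac{G-1}2+1$, so
$$n\le h-1-\frac{G-1}2=\frac{h-d-1}2 .$$
Hence $4n\le2h-2d-2\le h$, where the last inequality is $h\le2d+2$ from Step 1. All points of index $\equiv0\pmod4$ are present, so every gap of $A_n$ is a sum of at most four consecutive $g_j$, each at most $\frac1h$. It is at most $\frac4h\le\frac1n$. This completes the proof of Proposition 7. $\square$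

**Proof of Theorem 3.** By Proposition 5, order $N$ implies $F_d(N)\ge1$. By Proposition 7 the converse holds. So $s^*(d)=\max\{N\ge1:F_d(N)\ge1\}$. The inequality $s(d)\ge s^*(d)$ is Proposition 4. $\blacksquare$

**Proof of Theorem 1.** By (1), $F_d(N)>\ln2+\frac dN\ge1$ whenever $1\le N\le\frac d{1-\ln2}$. For $d\ge1$ the number $N=\lfloor d/(1-\ln2)\rfloor$ is at least $1$ and is such an $N$, so $s(d)\ge s^*(d)\ge\lfloor d/(1-\ln2)\rfloor$. $\blacksquare$

**Example ($d=1$, $N=4$).** Here $h=2$, $G=3$ and $(b_1,b_2,b_3)=(\frac14,\frac13,\frac12)$, with sum $\frac{13}{12}$ and $\lambda=\frac{12}{13}$. In units of $\frac1{13}$ the gaps at time $2$ are $3,4,6$, so $A_2=\{0,\frac3{13},\frac7{13}\}$. Removing $y_1$ gives $A_1=\{0,\frac7{13}\}$. Splitting the gap of length $6$ and then that of length $4$ gives the sequence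
$$0,\ \tfrac7{13},\ \tfrac3{13},\ \tfrac{10}{13},\ \tfrac5{13}.$$
At time $3$ the gaps are $3,4,3,3$, all at most $\frac{13}3$. At time $4$ they are $3,2,2,3,3$, all at most $\frac{13}4$. So $s^*(1)=4$, and the sequence is $(n+1)$-piercing of order $4$.

## Piercing tolerates gaps of length almost $2/m$

For the upper bound on $s(d)$ we would like to repeat the pigeonhole count of Proposition 5 for piercing sequences. Fix an $(n+d)$-piercing sequence of order $N\ge1$. Put $P_m=\{x_1,\dots,x_m\}$, and let a **gap** of $P_m$ now mean a connected component of $(0,1)\setminus P_m$. There are at most $m+1$ gaps, and their lengths sum to $1$. Write $\{t\}=t-\lfloor t\rfloor$.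

**Lemma 8.** Let $1\le k\le m\le N$ and let $(a,b)$ be a gap of $P_{m+d}$. Then
$$k(b-a)<2-\{ka\} . \tag{3}$$
In particular, every gap of $P_{m+d}$ has length less than $2/m$.

*Proof.* Suppose $k(b-a)\ge2-\{ka\}$. The first cell boundary of level $k$ to the right of $a$ is $\frac ik$ with $i=\lfloor ka\rfloor+1$. We have $\frac ik>a$, and
$$\frac{i+1}k=\frac{ka-\{ka\}+2}k\le a+(b-a)=b\le1 .$$
So the cell $[\frac ik,\frac{i+1}k)$ lies in $(a,b)$ and contains no point of $P_{m+d}\supseteq P_{k+d}$. This contradicts piercing at time $k$. The last statement is (3) with $k=m$. $\square$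

If we put the bound $2/m$ into the pigeonhole count, we learn nothing. At time $h=\lceil N/2\rceil$ there are at most $h+d+1$ gaps, and the count yields $1<2F_{d+1}(N)$. Since $F_{d+1}(N)>\ln2>\frac12$, this is true for every $N$. It does not even show that $s(d)$ is finite, and by the remark on the middle time no other choice of $h$ with $N-h\le h+d+1$ does better. To succeed we need almost all gaps to be at most about $1/m$ instead of $2/m$.

Are there really gaps much longer than $1/m$? A cell of level $k$ inside $(a,b)$ has its left end at $\frac{\lfloor ka\rfloor+1}k$ or further right, so the computation in Lemma 8 also shows the converse: if (3) holds for all $k\le m$, then no cell of any level $k\le m$ lies inside $(a,b)$. Take $a=0$. Then $\{ka\}=0$, and (3) allows every length below $2/m$. Take $a=\frac pq$. Then $\{ka\}\le1-\frac1q$, so (3) holds for all $k\le m$ as soon as $b-a<(1+\frac1q)\frac1m$. So the definition cannot exclude gaps of length $(1+\varepsilon)/m$ starting at rationals with denominator below $1/\varepsilon$. The hope is that such rationals are essentially the only places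 for them.

The reason to believe it is that (3) must hold for every $k\le m$, not only for $k=m$. For $k$ slightly smaller than $m$, a gap longer than $(1+\varepsilon)/m$ still has $k(b-a)$ above $1$ by a fixed amount, so $\{ka\}$ must keep away from $1$ for a whole block of consecutive $k$. A number $a$ that is not very close to a rational of small denominator has multiples that enter every interval of the circle of fixed length, and one of them would land just below an integer.

## Long gaps begin near rationals of small denominator

**Lemma 9.** Let $0<\varepsilon\le1$. For every $1\le m\le N$, at most $700\,\varepsilon^{-2}$ gaps of $P_{m+d}$ have length at least $(1+\varepsilon)/m$.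

We use **Dirichlet's theorem**: for real $a$ and an integer $Q\ge1$ there are integers $p,q$ with $1\le q\le Q$ and $|qa-p|\le\frac1{Q+1}$. To see this, sort the $Q+2$ numbers $0,\{a\},\dots,\{Qa\},1$. One of the $Q+1$ consecutive differences is at most $\frac1{Q+1}<1$. It is either the distance of $\{ia\}$ and $\{ja\}$ with $i\ne j$, and then $q=|i-j|$ works, or $1-\{ia\}$ with $i\ge1$, and then $q=i$ works. Dividing by a common factor makes $p,q$ coprime and only decreases $q$ and $|qa-p|$.

Call a gap of $P_{m+d}$ of length at least $(1+\varepsilon)/m$ **long**. Put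
$$\delta=\frac\varepsilon2,\qquad Q=\left\lceil\frac4\varepsilon\right\rceil\le\frac5\varepsilon,\qquad \ell=\left\lfloor\frac{\varepsilon m}4\right\rfloor,\qquad K=\{m-\ell,\dots,m\}.$$
All elements of $K$ are at least $\frac34m>0$.

**Step 1: a forbidden zone for a whole block of multiples.** We turn length into a statement about $\{ka\}$. Let $(a,b)$ be long and $k\in K$. Then $k\ge(1-\frac\varepsilon4)m$, so
$$k(b-a)\ge\left(1-\tfrac\varepsilon4\right)(1+\varepsilon)=1+\tfrac{3\varepsilon}4-\tfrac{\varepsilon^2}4\ge1+\tfrac\varepsilon2=1+\delta .$$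
By (3),
$$\{ka\}<1-\delta\qquad\text{for all }k\in K. \tag{4}$$

**Step 2: small $m$.** We dispose of the case in which the block $K$ is too short to be useful. If $\ell<4Q$, then $\frac{\varepsilon m}4<\ell+1\le4Q$, so $m<\frac{16Q}\varepsilon\le80\,\varepsilon^{-2}$. There are at most $m$ disjoint intervals of length at least $\frac1m$ in $(0,1)$, so there are at most $80\,\varepsilon^{-2}$ long gaps. From now on $\ell\ge4Q$.

**Step 3: the left end $a$ is very close to some $p/q$ with $q\le Q$.** Let $(a,b)$ be long. By Dirichlet's theorem take coprime $p,q$ with $1\le q\le Q$ and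
$$s:=|qa-p|\le\frac1{Q+1}<\frac1Q\le\frac\varepsilon4<\delta .$$
We claim that
$$s<\frac4\ell . \tag{5}$$
Suppose instead that $s\ge\frac4\ell$. We shall find $k\in K$ with $\{ka\}\ge1-\delta$, contradicting (4). First, up to $q-1$ single steps in $k$ bring $ka$ modulo $1$ to within about $\frac1q$ of the zone $[1-\delta,1)$, on the correct side. Then steps of size $q$ move it by $s$ each time. Since $s<\delta$, these steps cannot jump over the zone.

Put $k_0=m-\ell$ and $\theta=a-\frac pq$, so $|q\theta|=s>0$. Since $p$ and $q$ are coprime, the numbers $k_0a+\frac{rp}q$ with $0\le r<q$ form, modulo $1$, a translate of $\frac1q\mathbb Z/\mathbb Z$. So every half-open interval of length $\frac1q$ contains one of them, up to an integer shift.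

*Case $\theta>0$.* Choose $0\le r<q$ and an integer $t$ with
$$t-\delta-s-\tfrac1q<k_0a+\tfrac{rp}q\le t-\delta-s .$$
Let $y=(k_0+r)a=k_0a+\frac{rp}q+r\theta$. Since $0\le r\theta<q\theta=s$, we get $t-\delta-s-\frac1q<y<t-\delta$. As $qa=p+s$, we have $(k_0+r+qj)a\equiv y+js\pmod1$. Let $j\ge1$ be least with $y+js\ge t-\delta$. Then $y+(j-1)s<t-\delta$; for $j=1$ this is the upper bound on $y$. Hence $y+js<t-\delta+s<t$, so $y+js\in[t-\delta,t)$ and $\{(k_0+r+qj)a\}\ge1-\delta$. Moreover $(j-1)s<t-\delta-y<s+\frac1q$.

*Case $\theta<0$.* Choose $0\le r<q$ and an integer $t$ with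
$$t+s\le k_0a+\tfrac{rp}q<t+s+\tfrac1q .$$
Now $-s<r\theta\le0$, so $y=(k_0+r)a$ satisfies $t<y<t+s+\frac1q$. As $qa=p-s$, we have $(k_0+r+qj)a\equiv y-js\pmod1$. Let $j\ge1$ be least with $y-js<t$. Then $y-(j-1)s\ge t$, so $y-js\ge t-s>t-\delta$. Again $\{(k_0+r+qj)a\}\ge1-\delta$. Moreover $(j-1)s\le y-t<s+\frac1q$.

In both cases $j<2+\frac1{qs}$. Since $r<q$, $q\le Q\le\frac\ell4$ and $\frac1s\le\frac\ell4$,
$$r+qj<q+2q+\frac1s\le3Q+\frac\ell4\le\ell .$$
So $k_0+r+qj\in K$, and (4) is violated. This proves (5).

**Step 4: counting.** We count the possible places for $a$. By (5), $\left|a-\frac pq\right|=\frac sq<\frac4{q\ell}$. Since $\ell\ge1$, we have $\ell\ge\frac{\ell+1}2>\frac{\varepsilon m}8$, and so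
$$\left|a-\frac pq\right|<\frac{32}{q\varepsilon m}. \tag{6}$$
From $|qa-p|<1$ and $0\le a<1$ we get $-1<p<q+1$, that is, $0\le p\le q$. Long gaps are disjoint intervals of length at least $\frac1m$, so their left ends differ pairwise by at least $\frac1m$. By (6), the left ends assigned to a given pair $(p,q)$ lie in an interval of length $\frac{64}{q\varepsilon m}$, so there are at most $1+\frac{64}{q\varepsilon}$ of them. For each $q$ there are at most $q+1$ values of $p$. Using $q+1\le2q$, the number of long gaps is at most
$$\sum_{q=1}^Q(q+1)\left(1+\frac{64}{q\varepsilon}\right)\le\sum_{q=1}^Q\left(2q+\frac{128}\varepsilon\right)=Q(Q+1)+\frac{128Q}\varepsilon\le2Q^2+\frac{128Q}\varepsilon .$$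
With $Q\le\frac5\varepsilon$ this is at most $(50+640)\varepsilon^{-2}=690\,\varepsilon^{-2}$. $\square$

## The pigeonhole count with $C$ exceptional gaps

We now repeat the argument of Proposition 5 for the fixed piercing sequence of order $N$, setting aside a bounded number of gaps.

**Step 1: the sizes of the gaps at the middle time.** Let $0<\varepsilon\le1$, $C=\lfloor700\,\varepsilon^{-2}\rfloor$ and $n_0=\lceil N/2\rceil$. Let $a_1\ge a_2\ge\cdots$ be the lengths of the at most $n_0+d+1$ gaps of $P_{n_0+d}$, with $a_j=0$ beyond the last one. Take $n_0\le m\le N$ and consider the gaps of $P_{n_0+d}$ of length at least $\frac{1+\varepsilon}m$. At most $m-n_0$ of them contain one of the points $x_{n_0+d+1},\dots,x_{m+d}$. The others are still gaps of $P_{m+d}$, so by Lemma 9 there are at most $C$ of them. Altogether there are at most $C+m-n_0$, and hence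
$$a_{C+1+m-n_0}<\frac{1+\varepsilon}m\qquad(n_0\le m\le N). \tag{7}$$
The first $C$ gaps are controlled by Lemma 8: $a_1,\dots,a_C<\frac2{n_0}\le\frac4N$.

**Step 2: summing.** The gaps sum to $1$, which yields an inequality for $N$. Gaps with index $1,\dots,C$ contribute at most $\frac{4C}N$. Gaps with index $C+1,\dots,C+N-n_0$ are bounded by (7) with $m=n_0,\dots,N-1$. The number of gaps with index at least $C+1+N-n_0$ is at most
$$\max\big(0,\ n_0+d+1-(C+N-n_0)\big)\le d+2,$$
because $2n_0\le N+1$. Each of these is less than $\frac{1+\varepsilon}N$, by (7) with $m=N$. Therefore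
$$1\le\frac{4C}N+(1+\varepsilon)\left(\sum_{m=n_0}^{N-1}\frac1m+\frac{d+2}N\right).$$
Here $\sum_{m=n_0}^{N-1}\frac1m\le\frac1{n_0}+\ln\frac N{n_0}\le\frac2N+\ln2$. Multiplying by $N$ and using $4C\le2800\,\varepsilon^{-2}$,
$$N\le2800\,\varepsilon^{-2}+(1+\varepsilon)(N\ln2+d+4),$$
which we rewrite as
$$N(1-\ln2)\le d+4+2800\,\varepsilon^{-2}+\varepsilon\,(N\ln2+d+4). \tag{8}$$

**Step 3: a linear bound on $N$.** The right side of (8) still contains $N$, so we first need a crude bound. Take $\varepsilon=\frac1{10}$. Then (8) reads $N(1-1.1\ln2)\le1.1(d+4)+280000$. Since $\ln2<\frac34$, we have $1-1.1\ln2>0$, so $N\le B(d+1)$ for an absolute constant $B$.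

**Step 4: the choice of $\varepsilon$.** We balance the two error terms in (8), which are of order $\varepsilon^{-2}$ and $\varepsilon(d+1)$. Take $\varepsilon=(d+1)^{-1/3}\le1$. By Step 3, $N\ln2+d+4\le(B+4)(d+1)$, so (8) gives
$$N(1-\ln2)\le d+4+2800\,(d+1)^{2/3}+(B+4)(d+1)^{2/3} .$$
Dividing by $1-\ln2$,
$$N\le\frac d{1-\ln2}+O\big((d+1)^{2/3}\big)$$
with an absolute implied constant. Since $N$ was the order of an arbitrary $(n+d)$-piercing sequence, this bounds $s(d)$. Together with Theorem 1, for all $d\ge1$,
$$\left\lfloor\frac d{1-\ln2}\right\rfloor\le s(d)\le\frac d{1-\ln2}+O(d^{2/3}),$$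
so $\lim_{d\to\infty}s(d)/d$ exists and equals $\frac1{1-\ln2}$. This proves Theorem 2. $\blacksquare$
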